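
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Hodge and order filtrations on the Harish-Chandra $\mathcal D$-module}


\begin{abstract}
The Harish-Chandra $\mathcal D$-module $\mathcal M$ of a complex reductive Lie algebra $\mathfrak g$
carries two good filtrations: the order filtration, read off from its presentation by generators and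
relations, and the Hodge filtration, coming from its structure of a Hodge module. We show that the two
coincide if and only if the isospectral commuting variety of $\mathfrak g$, with its reduced structure,
is normal. Normality fails as soon as $\mathfrak g$ has a simple factor that is not simply laced, the
smallest case being $\mathfrak{so}_5$; the filtrations then agree in step $0$ and differ in step $1$.
If all simple factors of $\mathfrak g$ are of type $A_1$ or $A_2$, the filtrations are equal.
\end{abstract}


\section{Introduction}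

\subsection{The module and its two filtrations}
Let $G$ be a connected complex reductive group with Lie algebra $\mathfrak g$, let $T\subset G$ be a
maximal torus with Lie algebra $\mathfrak t$, and let $W$ be the Weyl group. Fix a nondegenerate
$G$-invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$. Its restriction to $\mathfrak t$
is nondegenerate, and we use it to identify $\mathfrak g\cong\mathfrak g^*$ and
$\mathfrak t\cong\mathfrak t^*$. Restriction gives the Chevalley isomorphisms
$\mathbb C[\mathfrak g]^G\cong\mathbb C[\mathfrak t]^W$ and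
$(\operatorname{Sym}\mathfrak g)^G\cong(\operatorname{Sym}\mathfrak t)^W$. For $u\in\operatorname{Sym}\mathfrak g$
let $\partial_u$ be the corresponding differential operator with constant coefficients on $\mathfrak g$, and
similarly on $\mathfrak t$. Let $\operatorname{ad}\mathfrak g$ denote the vector fields on $\mathfrak g$ given
by the adjoint action, and let $\mathcal D$ be the sheaf of algebraic differential operators on
$\mathfrak g\times\mathfrak t$. The \emph{Harish-Chandra module} of Hotta and Kashiwara is the left module
\[
\mathcal M=\mathcal D\Big/\Big(\mathcal D\cdot(\operatorname{ad}\mathfrak g\otimes1)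
+\mathcal D\cdot\{f\otimes1-1\otimes f|_{\mathfrak t}\}
+\mathcal D\cdot\{\partial_u\otimes1-(-1)^{d}\,1\otimes\partial_{u|_{\mathfrak t}}\}\Big),
\]
where $f$ runs through $\mathbb C[\mathfrak g]^G$ and $u$ through $(\operatorname{Sym}^d\mathfrak g)^G$, $d\ge0$.
For $\mathfrak g=\mathfrak t=\mathbb C$ the relations are $x-y$ and $\partial_x+\partial_y$, and $\mathcal M$ is
the module of delta functions on the diagonal. In general a solution of $\mathcal M$ is an invariant
(generalized) function in $x\in\mathfrak g$, depending on a parameter $s\in\mathfrak t$, supported where $x$ and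
$s$ have the same invariants, and satisfying the invariant constant coefficient equations in $x$ and $s$ jointly.

The module $\mathcal M$ is nonzero, holonomic, with regular singularities. Its presentation gives the
\emph{order filtration} $F^{\mathrm{ord}}_\bullet\mathcal M$, the image of the filtration of $\mathcal D$ by order
of operators. To describe $\operatorname{gr}^{\mathrm{ord}}\mathcal M$, identify
$T^*(\mathfrak g\times\mathfrak t)$ with $\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t$ so that
$(x,y,s,\tau)$ is the point $(x,s)$ with covector $(y,-\tau)$. Up to sign, the principal symbols of the defining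
relations are the functions
\begin{equation}\label{eq:symbols}
\text{the components of }[x,y],\qquad f(x)-f(s),\qquad u(y)-(-1)^du(-\tau)=u(y)-u(\tau).
\end{equation}
They all vanish on the \emph{isospectral commuting variety}
\[
\mathfrak X=\{(x,y,s,\tau):\ [x,y]=0,\ P(x,y)=P(s,\tau)\ \text{for all }P\in\mathbb C[\mathfrak g\times\mathfrak g]^G\},
\]
which we regard throughout as a \emph{reduced} variety. It depends only on $\mathfrak g$ (and $\mathfrak t$), since
$G$ is connected. Let $\mathfrak X^{rs}\subset\mathfrak X$ be the nonempty open set where $x$ is regular semisimple.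
The sheaf $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is supported on $\mathfrak X$.

On the other hand, Hotta and Kashiwara's geometric construction gives $\mathcal M$ the structure of a polarized Hodge
module in the sense of M.~Saito, isomorphic to its dual up to a shift. So $\mathcal M$ has a canonical
good filtration, the \emph{Hodge filtration} $F^{\mathrm{Hodge}}_\bullet\mathcal M$. The sheaf
$\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ is Cohen--Macaulay (CM) and set-theoretically supported on
$\mathfrak X$. With a suitable normalization of the indexing, which we fix, one has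
\begin{equation}\label{eq:comparison}
F^{\mathrm{ord}}_k\mathcal M\subset F^{\mathrm{Hodge}}_k\mathcal M\quad(k\ge0),
\qquad \operatorname{gr}^{\mathrm{ord}}\mathcal M\to\operatorname{gr}^{\mathrm{Hodge}}\mathcal M
\ \text{ is an isomorphism over }\mathfrak X^{rs}.
\end{equation}
All facts stated so far are known; see Ginzburg \cite{Gi10}.

\subsection{The question and the results}
The two filtrations have complementary virtues: the first is explicit, the second has good homological properties.
If they were equal, $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ would be a quotient of a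
polynomial ring. In \cite{Gi10} it is stated as not known whether they coincide. By \eqref{eq:comparison}
they agree generically, so equality is a natural guess. It is obvious for a torus and, as we shall see, true for
$\mathfrak{sl}_2$; it also holds over the locus where $x$ is regular, for every $\mathfrak g$. Nevertheless the
answer in general is no.

To state the results, let
$S=\mathbb C[\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t]$, bigraded by
(degree in $(x,s)$, degree in $(y,\tau)$). We call the second degree the \emph{$y$-degree}; it is the grading of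
associated graded modules. Let $I(\mathfrak X)\subset S$ be the ideal of $\mathfrak X$ and
$A=S/I(\mathfrak X)=\mathbb C[\mathfrak X]$. We shall see that $\mathfrak X$ is irreducible. Let $\tilde A$ be the
normalization of $A$, the integral closure in its field of fractions, and
$\tilde{\mathfrak X}=\operatorname{Spec}\tilde A$. We write $A_{\mathfrak g}$, $\mathfrak X_{\mathfrak g}$, \dots\ when
the Lie algebra must be shown.

\begin{theorem}\label{thm:A}
If $F^{\mathrm{ord}}_k\mathcal M=F^{\mathrm{Hodge}}_k\mathcal M$ for all $k\ge0$, then $\mathfrak X$ is normal. If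
$\mathfrak g$ has a simple factor that is not simply laced (type $B_m$ or $C_m$ with $m\ge2$, $F_4$ or $G_2$), then
$\mathfrak X$ is not normal, so the two filtrations differ.
\end{theorem}

\begin{theorem}\label{thm:B}
There is an isomorphism $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M\cong\tilde A$ of graded modules, under which the
image of $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is $A$. Hence $F^{\mathrm{ord}}_k\mathcal M=F^{\mathrm{Hodge}}_k\mathcal M$
for all $k\le b$ if and only if $A$ and $\tilde A$ agree in $y$-degrees $\le b$; and the filtrations are equal if and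
only if $\mathfrak X$ is normal. Always $F_0^{\mathrm{ord}}\mathcal M=F_0^{\mathrm{Hodge}}\mathcal M$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $\mathfrak g$ has a simple factor that is not simply laced, then
$F_1^{\mathrm{ord}}\mathcal M\subsetneq F_1^{\mathrm{Hodge}}\mathcal M$.
\end{theorem}

\begin{theorem}\label{thm:D}
If all simple factors of $\mathfrak g$ are of type $A_1$ or $A_2$ (tori included), then
$F^{\mathrm{ord}}_\bullet\mathcal M=F^{\mathrm{Hodge}}_\bullet\mathcal M$.
\end{theorem}

The isomorphism $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M\cong\tilde A$ is due to Ginzburg \cite{Gi12}; we include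
a proof. The case where all simple factors are simply laced and some factor is $A_m$ ($m\ge3$), $D_m$ or $E_m$ is not
settled here. By Theorem~\ref{thm:B} it amounts to the normality of $\mathfrak X$.

\subsection{The idea}
If the filtrations agree, $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ is cyclic, and it follows that $A$ itself is
CM. Since $\mathfrak X$ turns out to be smooth outside a closed subset of codimension $\ge2$, it is then normal by
Serre's criterion. To separate the filtrations it is therefore enough to find a fraction $\varphi\notin A$ that is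
integral over $A$.

For $\mathfrak{so}_5$ such a fraction can be seen at once. A generic commuting pair $(x,y)$ in $\mathfrak{so}_5$ has
joint eigenvalues $\pm p_1,\pm p_2,0$ with $p_i=(s_i,\tau_i)\in\mathbb C^2$, and the common kernel is spanned by a unit
vector $ge_0\in\mathbb C^5$. This vector is a rational function on $\mathfrak X$ with poles where eigenvalues
collide. Multiplication by $\delta=\det(p_1,p_2)$ makes it integral over $A$. But the Weyl group acts on $\mathfrak X$
through $(s,\tau)$, and a $\mathbb C^5$-valued covariant of bidegree $(1,1)$ in $A$ has to come from $x$ and $y$ alone,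
so it must be $W$-invariant; and $\delta\cdot ge_0$ is not, because the reflections in long roots change the sign of
$\delta$ and fix $e_0$.

After the irreducibility of $\mathfrak X$ (Section~\ref{sec:generic}), the details are given in
Section~\ref{sec:examples}, together with $\mathfrak{sl}_2$, where $\mathfrak X$ is normal, and $G_2$, where the same
argument shows that it is not. Sections~\ref{sec:codim1} and~\ref{sec:equality} contain the smoothness in codimension
one and the step from equality to normality. Every non-simply-laced diagram contains a subdiagram $B_2$ or $G_2$, and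
Section~\ref{sec:levi} transports the fraction from a Levi subalgebra to $\mathfrak g$. Sections~\ref{sec:hodge}
and~\ref{sec:typeA} prove Theorems~\ref{thm:B}, \ref{thm:C} and~\ref{thm:D}.

\subsection{Conventions and inputs}\label{sub:inputs}
Let $r=\dim\mathfrak t$, let $\Phi$ be the root system, $N$ the number of positive roots, $\Delta=\prod_{\alpha>0}\alpha$,
and
\[
n=\dim\mathfrak g+r=\dim(\mathfrak g\times\mathfrak t).
\]
An element $x$ is \emph{regular} if $\mathfrak g^x=\{z:[x,z]=0\}$ has dimension $r$; $\mathfrak g^r$ and
$\mathfrak g^{rs}$ are the sets of regular and of regular semisimple elements, and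
$\mathfrak t^{reg}=\mathfrak t\cap\mathfrak g^{rs}$. The Jordan decomposition is written
$x=x_{\mathrm{ss}}+x_{\mathrm{nil}}$. The gradient $\nabla f(x)\in\mathfrak g$ of $f\in\mathbb C[\mathfrak g]$ is taken
with respect to the form. We use the following classical facts.

\begin{itemize}
\item[(a)] (Chevalley) $\mathbb C[\mathfrak g]^G$ is a polynomial ring in homogeneous generators $f_1,\dots,f_r$ of
degrees $d_i$ with $\sum d_i=N+r$, and $\det(\partial f_i|_{\mathfrak t}/\partial s_j)$ is a nonzero constant times
$\Delta$. One has $f(x)=f(x_{\mathrm{ss}})$ for invariant $f$. A semisimple $x$ with $f(x)=f(s)$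
for all $f\in\mathbb C[\mathfrak g]^G$, where $s\in\mathfrak t$, is $G$-conjugate to $s$; elements of $\mathfrak t$ with
the same invariants are $W$-conjugate.
\item[(b)] The centralizer in $G$ of a semisimple element of $\mathfrak g$ is connected, and it is a Levi subgroup. If
$s\in\mathfrak t^{reg}$, it is $T$.
\item[(c)] (Kostant) For $x\in\mathfrak g^r$ the vectors $\nabla f_1(x),\dots,\nabla f_r(x)$ are linearly independent.
The complement of $\mathfrak g^r$ is empty or has codimension $3$.
\item[(d)] (Richardson \cite{Ri79}) The variety $\mathcal C=\{(x,y):[x,y]=0\}$ is irreducible, and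
$G\cdot(\mathfrak t^{reg}\times\mathfrak t)$ is dense in it.
\item[(e)] (Zariski's main theorem, characteristic $0$) A bijective morphism from an irreducible variety to a normal
variety is an isomorphism; so is a finite birational morphism from an irreducible variety to a normal variety.
\item[(f)] (Serre) A noetherian ring is normal iff it is regular in codimension $1$ and satisfies $S_2$; CM rings
satisfy $S_2$.
\end{itemize}

Theorem~\ref{thm:A} uses only classical facts such as these and the following ones from above: $\mathcal M\ne0$ is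
holonomic, $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ is CM, the two supports lie in $\mathfrak X$, and
\eqref{eq:comparison}. Theorems~\ref{thm:B} and~\ref{thm:C} use in addition the self-duality of the Hodge module
$\mathcal M$ and the following results:
\begin{itemize}
\item[(HK)] (Hotta--Kashiwara \cite{HK84}) $\mathcal M\cong\mathcal H^0\mu_+\mathcal O_{\tilde{\mathfrak g}}$, where
$\tilde{\mathfrak g}=\{(\mathfrak b,x):x\in\mathfrak b\}$ ($\mathfrak b$ a Borel subalgebra) and
$\mu:\tilde{\mathfrak g}\to\mathfrak g\times\mathfrak t$, $\mu(\mathfrak b,x)=(x,\,x\bmod[\mathfrak b,\mathfrak b])$. Here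
all quotients $\mathfrak b/[\mathfrak b,\mathfrak b]$ are identified with $\mathfrak t$ in the usual way, by means of one
fixed Borel subalgebra containing $\mathfrak t$.
\item[(Sa1)] (M.~Saito) Let $i:Z\hookrightarrow X$ be a closed embedding of connected smooth varieties. A polarizable
Hodge module with underlying $\mathcal D$-module $i_+\mathcal O_Z$ has, up to an index shift, the Hodge filtration
$F_k=F_k\mathcal D\cdot\mathcal O_Z\delta$, where $\mathcal O_Z\delta$ is its lowest piece. If $Z$ is defined by
$\zeta_1=\dots=\zeta_r=0$ with independent differentials, then $i_+\mathcal O_Z=\mathcal H^r_Z(\mathcal O_X)$ and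
$\delta=[1/(\zeta_1\cdots\zeta_r)]$.
\item[(Sa2)] (M.~Saito) Let $(M,F)$ underlie a polarizable Hodge module on an affine space of dimension $n$. The filtered
complex $R\mathcal{H}om_{\mathcal D}((M,F),(\mathcal D,F))[n]$ is strict and, after the left--right exchange, gives the
dual Hodge module. Consequently, if $H=\operatorname{gr}^FM$ is CM, the dual has associated graded module
$\iota^*\operatorname{Ext}^n_S(H,S)$ up to a grading shift, where $S$ is the coordinate ring of the cotangent bundle and
$\iota$ is multiplication by $-1$ on covectors.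
\end{itemize}
Theorem~\ref{thm:D} uses moreover two theorems of Haiman, quoted in Section~\ref{sec:typeA}. All varieties named
$\mathfrak X$ are affine, so we speak of modules instead of sheaves.

\section{The generic part and irreducibility}\label{sec:generic}

\begin{lemma}\label{lem:separate}
If $(s,\tau),(s',\tau')\in\mathfrak t\times\mathfrak t$ satisfy $P(s,\tau)=P(s',\tau')$ for all
$P\in\mathbb C[\mathfrak g\times\mathfrak g]^G$, then $(s',\tau')\in W(s,\tau)$.
\end{lemma}

\begin{proof}
Apply the hypothesis to $P(x,y)=f(x+\lambda y)$ with $f\in\mathbb C[\mathfrak g]^G$. By (a), for every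
$\lambda\in\mathbb C$ there is $w\in W$ with $s'+\lambda\tau'=w(s+\lambda\tau)$. As $W$ is finite, two values of
$\lambda$ share the same $w$, and then $s'=ws$, $\tau'=w\tau$.
\end{proof}

The group $G$ acts on $\mathfrak X$ through $(x,y)$, and $W$ acts by $w(x,y,s,\tau)=(x,y,ws,w\tau)$. These actions
commute and preserve bidegrees.

\begin{proposition}\label{prop:irreducible}
One has
\begin{equation}\label{eq:Xrs}
\mathfrak X^{rs}=\{(\mathrm{Ad}_gs,\mathrm{Ad}_g\tau,s,\tau):\ g\in G,\ s\in\mathfrak t^{reg},\ \tau\in\mathfrak t\},
\end{equation}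
and $\mathfrak X=\overline{\mathfrak X^{rs}}$ is irreducible of dimension $n$. The projection
$\mathfrak X\to\mathcal C$, $(x,y,s,\tau)\mapsto(x,y)$, is finite and surjective.
\end{proposition}

\begin{proof}
The right side of \eqref{eq:Xrs} is clearly contained in $\mathfrak X^{rs}$. Let $(x,y,s,\tau)\in\mathfrak X^{rs}$. Since
$f(x)=f(s)$ for all invariants $f$, we have $x=\mathrm{Ad}_gs$ for some $g$, and $s$ is regular. Then
$y\in\mathfrak g^x=\mathrm{Ad}_g\mathfrak t$, say $y=\mathrm{Ad}_g\tau'$. Now $P(s,\tau')=P(x,y)=P(s,\tau)$ for all $P$,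
so by Lemma~\ref{lem:separate} $(s,\tau')=w(s,\tau)$ for some $w$. As $ws=s$ is regular, $w=1$ and $\tau'=\tau$. This
proves \eqref{eq:Xrs}. So $\mathfrak X^{rs}$ is irreducible, of dimension $\dim G/T+2r=n$.

Since $\mathbb C[\mathfrak t\times\mathfrak t]$ is integral over $\mathbb C[\mathfrak t]^W\otimes\mathbb C[\mathfrak t]^W$,
and on $\mathfrak X$ the elements of the latter ring are functions of $x$ and $y$, the map $\mathfrak X\to\mathcal C$ is
finite. By Lemma~\ref{lem:separate}, $W$ is transitive on its fibers. The set $\mathfrak X^{rs}$ is $W$-stable: replace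
$g$ by $g\dot w^{-1}$, where $\dot w\in N_G(T)$ represents $w$. Hence its closure is $W$-stable. The image of this
closure in $\mathcal C$ is closed and contains $G\cdot(\mathfrak t^{reg}\times\mathfrak t)$, so by (d) it is all of
$\mathcal C$. The closure meets every fiber and is $W$-stable; so it contains every fiber and equals $\mathfrak X$.
\end{proof}

The ring $A$ is a bigraded domain, so $\tilde A$ is bigraded. It is nonnegatively bigraded: if $f\in\tilde A$ is
bihomogeneous and one of its degrees is negative, then $f$ satisfies a homogeneous equation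
$f^m+a_1f^{m-1}+\dots+a_m=0$ in which each $a_j\in A$ has a negative degree, so $a_j=0$ and $f=0$.

\section{Three computations: $\mathfrak{sl}_2$, $\mathfrak{so}_5$ and $G_2$}\label{sec:examples}

By Theorem~\ref{thm:B}, still to be proved, everything depends on whether $A=\tilde A$. We first look at this
question by hand in small cases.

\begin{proposition}\label{prop:sl2}
For $\mathfrak g=\mathfrak{sl}_2$, $\mathfrak X$ is isomorphic to the cone of decomposable tensors in
$\mathbb C^2\otimes\mathbb C^2\otimes\mathbb C^2$. In particular it is normal.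
\end{proposition}

\begin{proof}
Write $s\in\mathfrak t$ as $\mathrm{diag}(s,-s)$. Send $(x,y,s,\tau)$ to the pair of $2\times2$ matrices
$(x+s\cdot1,\ y+\tau\cdot1)$. This identifies $\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t$ with
$\mathbb C^2\otimes\mathfrak{gl}_2=\mathbb C^2\otimes\mathbb C^2\otimes\mathbb C^2$. At the point
$(\mathrm{Ad}_gs,\mathrm{Ad}_g\tau,s,\tau)$ we get $(2s\,q,2\tau q)$ with $q=gE_{11}g^{-1}$, which is the tensor
$(2s,2\tau)\otimes q$, where $q$ has rank one. Conversely, a generic matrix of rank one has nonzero trace, hence is a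
multiple of a conjugate of $E_{11}$; so the tensors obtained from $\mathfrak X^{rs}$ are dense in the set of all
decomposable tensors, which is closed and irreducible. By Proposition~\ref{prop:irreducible} this set is $\mathfrak X$.

Its coordinate ring is the image of
$\mathbb C[\mathbb C^2\otimes\mathbb C^2\otimes\mathbb C^2]$ in $\mathbb C[\mathbb C^2\times\mathbb C^2\times\mathbb C^2]$,
generated by the products $a_iu_jv_k$ of coordinates. Every monomial of tridegree $(d,d,d)$ is a product of $d$ of these
generators, so the image is the span of all monomials of tridegrees $(d,d,d)$, $d\ge0$. This is the ring of invariants of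
the torus $\{(t_1,t_2,t_3):t_1t_2t_3=1\}$ in a polynomial ring, and such a ring is normal.
\end{proof}

The next lemma is how we shall prove that certain fractions are not in $A$. It says that some covariants in
bidegree $(1,1)$ cannot see $s$ and $\tau$.

\begin{lemma}\label{lem:Winv}
Let $\mathfrak g$ be simple and let $V$ be an irreducible $G$-module isomorphic neither to $\mathfrak g$ nor to $\mathbb C$.
Let $v\mapsto\varphi_v$ be a $G$-map from $V$ to the field of fractions of $A$, with all $\varphi_v$ of bidegree $(1,1)$.
If $\varphi_v\in A$ for some $v\ne0$, then $\varphi_v$ is $W$-invariant for every $v\in V$.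
\end{lemma}

\begin{proof}
The set of $v$ with $\varphi_v\in A$ is a nonzero $G$-submodule of $V$, so it is $V$, and we have a $G$-map
$V\to A_{(1,1)}$. The surjection
\[
S_{(1,1)}=(\mathfrak g\oplus\mathfrak t)^*\otimes(\mathfrak g\oplus\mathfrak t)^*\longrightarrow A_{(1,1)}
\]
is $G$-equivariant, with $G$ acting trivially on $\mathfrak t$. By complete reducibility our map lifts to
$S_{(1,1)}$. Since $\operatorname{Hom}_G(V,\mathfrak g^*)=0=\operatorname{Hom}_G(V,\mathbb C)$ (recall $\mathfrak g^*\cong\mathfrak g$),
the three summands of $S_{(1,1)}$ involving $\mathfrak t^*$ contain no copy of $V$. So the lift lands in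
$\mathfrak g^*\otimes\mathfrak g^*$, and $\varphi_v$ is a bilinear function of $(x,y)$ alone. Such functions are
$W$-invariant, since $W$ acts on $(s,\tau)$ only.
\end{proof}

\begin{proposition}\label{prop:so5}
Let $\mathfrak g=\mathfrak{so}_5$. Then $\tilde A_{(1,1)}\ne A_{(1,1)}$.
\end{proposition}

\begin{proof}
Take $G=SO_5$ and let $V=\mathbb C^5$ have basis $e_{\pm1},e_{\pm2},e_0$ with $(e_i,e_{-i})=1$ for $i=1,2$,
$(e_0,e_0)=1$, and all other pairings $0$. The element $s=(s_1,s_2)\in\mathfrak t$ acts by $e_{\pm i}\mapsto\pm s_ie_{\pm i}$,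
$e_0\mapsto0$. Put $\delta=\delta(s,\tau)=s_1\tau_2-s_2\tau_1$. Since $T$ fixes $e_0$ and $g$ is determined by a point
\eqref{eq:Xrs} up to right multiplication by $T$, there is a well-defined $G$-equivariant function
\[
\varphi:\mathfrak X^{rs}\to V,\qquad (\mathrm{Ad}_gs,\mathrm{Ad}_g\tau,s,\tau)\mapsto\delta(s,\tau)\,ge_0 .
\]
It is regular, because $\mathfrak X^{rs}\cong G/T\times\mathfrak t^{reg}\times\mathfrak t$; this is proved in
Section~\ref{sub:regular}, independently of the present section. Put $\varphi_v=(\varphi,v)$ for $v\in V$. These are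
fractions of $A$ of bidegree $(1,1)$, and $v\mapsto\varphi_v$ is a $G$-map.

\emph{$\varphi_v$ is integral over $A$.} Regard $x$ and $y$ as $5\times5$ matrices and let
\[
\mathsf M=\delta^2\cdot1-(s_1y-\tau_1x)^2-(s_2y-\tau_2x)^2\in\mathrm{Mat}_5(A).
\]
At a point \eqref{eq:Xrs} the vectors $ge_j$ are joint eigenvectors of $x$ and $y$, with the following eigenvalues:
\[
\begin{array}{c|ccc}
 & ge_{\pm1} & ge_{\pm2} & ge_0\\ \hline
s_1y-\tau_1x & 0 & \pm\delta & 0\\
s_2y-\tau_2x & \mp\delta & 0 & 0
\end{array}
\]
So $\mathsf M$ kills $ge_{\pm1}$ and $ge_{\pm2}$ and multiplies $ge_0$ by $\delta^2$. The coefficient of $ge_0$ in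
$v'\in V$ is $(ge_0,v')$; hence $\mathsf Mv'=\delta^2(ge_0,v')ge_0=(\varphi,v')\varphi$, and
\[
\varphi_v\varphi_{v'}=(v,\mathsf Mv')\in A\qquad(v,v'\in V).
\]
In particular $\varphi_v^2\in A$, so $\varphi_v\in\tilde A_{(1,1)}$.

\emph{$\varphi_v\notin A$ for $v\ne0$.} The module $V$ is irreducible of dimension $5$ and $\dim\mathfrak g=10$, so
Lemma~\ref{lem:Winv} applies. The element $\dot w\in SO_5$ that exchanges $e_{\pm1}\leftrightarrow e_{\pm2}$ and fixes
$e_0$ represents the element $w\in W$ that exchanges $s_1$ and $s_2$. The point $w\cdot(\mathrm{Ad}_gs,\mathrm{Ad}_g\tau,s,\tau)$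
is $(\mathrm{Ad}_{g\dot w^{-1}}ws,\mathrm{Ad}_{g\dot w^{-1}}w\tau,ws,w\tau)$, and there $\varphi$ takes the value
\begin{equation}\label{eq:wphi}
\delta(ws,w\tau)\,g\dot w^{-1}e_0=-\delta(s,\tau)\,ge_0 .
\end{equation}
So $\varphi\circ w=-\varphi$. As $\varphi\ne0$, not all $\varphi_v$ are $W$-invariant, and no $\varphi_v$ with
$v\ne0$ lies in $A$.
\end{proof}

\begin{remark}
The algebra $A$ does contain a $V$-valued covariant of bidegree $(1,1)$, with the other sign. View
$x,y\in\mathfrak{so}_5\cong\Lambda^2V$ and take $x\wedge y\in\Lambda^4V\cong V$. For $x=s=\sum s_i\,e_i\wedge e_{-i}$ and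
$y=\tau=\sum\tau_i\,e_i\wedge e_{-i}$ this is $(s_1\tau_2+s_2\tau_1)\,e_1\wedge e_{-1}\wedge e_2\wedge e_{-2}$, and
$e_1\wedge e_{-1}\wedge e_2\wedge e_{-2}$ corresponds to a multiple of $e_0$.
\end{remark}

For $G_2$ the role of $\mathbb C^5$ is played by the $7$-dimensional representation. In both cases the nonzero weights
are the short roots, the weight $0$ has multiplicity one, and the long roots are not weights.

\begin{proposition}\label{prop:G2}
Let $\mathfrak g$ be of type $G_2$. Then $\tilde A_{(1,1)}\ne A_{(1,1)}$.
\end{proposition}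

\begin{proof}
Let $V=\mathbb C^7$ be the irreducible orthogonal representation. Its weights are $0,\pm\lambda_1,\pm\lambda_2,\pm\lambda_3$,
each of multiplicity one, where $\lambda_1+\lambda_2+\lambda_3=0$ and the $\pm\lambda_i$ are the short roots. The form
pairs the weight spaces of $\lambda$ and $-\lambda$, so we can choose $e_0\in V^T$ with $(e_0,e_0)=1$. Put
$a_i=\lambda_i(s)$, $b_i=\lambda_i(\tau)$. From $a_3=-a_1-a_2$ and $b_3=-b_1-b_2$ one gets
\[
\delta:=a_1b_2-a_2b_1=a_2b_3-a_3b_2=a_3b_1-a_1b_3 ,
\]
and $\delta\neq0$. Define $\varphi=\delta\cdot ge_0$ on $\mathfrak X^{rs}$ and $\varphi_v=(\varphi,v)$ as before. Let $x$ and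
$y$ act on $V$ as $7\times7$ matrices, and put
\[
\mathsf M=2\delta^2\cdot1-\sum_{i=1}^3(a_iy-b_ix)^2\in\mathrm{Mat}_7(A).
\]
On the $g$-translate of the weight line of $\pm\lambda_j$, the operator $a_iy-b_ix$ acts by $\pm(a_ib_j-b_ia_j)$, which
is $0$ for $i=j$ and $\delta$ or $-\delta$ for $i\ne j$. So $\mathsf M$ acts there by $2\delta^2-2\delta^2=0$, and it
acts on $ge_0$ by $2\delta^2$. Hence $\mathsf Mv'=2(\varphi,v')\varphi$ for $v'\in V$,
$\varphi_v\varphi_{v'}=\frac12(v,\mathsf Mv')\in A$, and $\varphi_v\in\tilde A_{(1,1)}$.

Since $\dim V=7$ and $\dim\mathfrak g=14$, Lemma~\ref{lem:Winv} applies. Let $w$ be the reflection in a long root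
$\alpha$ and choose its representative $\dot w$ in the connected subgroup of $G$ with Lie algebra the $\mathfrak{sl}_2$ of
$\alpha$. Since $\pm\alpha$ are not weights of $V$, this $\mathfrak{sl}_2$ kills $e_0$, so $\dot we_0=e_0$. As $\delta$
is an alternating bilinear form on the plane $\mathfrak t$, $\delta(ws,w\tau)=\det(w)\delta(s,\tau)=-\delta(s,\tau)$. So
\eqref{eq:wphi} holds again, and $\varphi_v\notin A$ for $v\ne0$.
\end{proof}

\section{Smoothness in codimension one}\label{sec:codim1}

To use Serre's criterion we need $\mathfrak X$ to be smooth outside a closed subset of codimension $\ge2$. We show that it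
is smooth where $x$ or $y$ is regular and then count dimensions.

\subsection{The locus where $x$ is regular}\label{sub:regular}
Let
\[
Z=\{(x,s)\in\mathfrak g\times\mathfrak t:\ f_i(x)=f_i(s),\ 1\le i\le r\},
\]
and let $Z^r$ and $Z^{rs}$ be the open parts where $x\in\mathfrak g^r$, respectively $x\in\mathfrak g^{rs}$.

\begin{lemma}\label{lem:Z}
The scheme $Z$ is an irreducible normal complete intersection of dimension $\dim\mathfrak g$, $Z^r$ is smooth, and
$\mathbb C[Z^r]=\mathbb C[Z]$. The map $G/T\times\mathfrak t^{reg}\to Z^{rs}$, $(gT,s)\mapsto(\mathrm{Ad}_gs,s)$, is an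
isomorphism.
\end{lemma}

\begin{proof}
By (c) the differentials of the functions $f_i(x)-f_i(s)$ are independent at the points of $Z^r$, so $Z^r$ is smooth of
dimension $\dim\mathfrak g$. Since $Z$ is finite over $\mathfrak g$ and defined by $r$ equations, it is a complete
intersection of pure dimension $\dim\mathfrak g$; in particular it is CM. By finiteness, $Z\setminus Z^r$ has
codimension $\ge3$. Serre's criterion shows that $Z$ is normal, and $\mathbb C[Z^r]=\mathbb C[Z]$. Also
$Z\setminus Z^{rs}$ is finite over the hypersurface $\mathfrak g\setminus\mathfrak g^{rs}$ (or empty), so $Z^{rs}$ is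
dense in $Z$. By (a) and (b) the map $G/T\times\mathfrak t^{reg}\to Z^{rs}$ is bijective, and it is an isomorphism by (e).
Hence $Z^{rs}$ and $Z$ are irreducible.
\end{proof}

If $f$ is an invariant, then $(\nabla f(x),[z,x])=0$ for all $z$, so $\nabla f(x)\in\mathfrak g^x$. By (c) the vectors
$\nabla f_i(x)$ form a basis of $\mathfrak g^x$ for $x\in\mathfrak g^r$. Let
\[
Y=\{(x,s,y):\ (x,s)\in Z^r,\ y\in\mathfrak g^x\}.
\]
Writing $y=\sum c_i\nabla f_i(x)$ gives $Y\cong Z^r\times\mathbb C^r$. Define a morphism $Y\to\mathfrak t$ by
\begin{equation}\label{eq:tau}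
\tau=\sum_ic_i\nabla(f_i|_{\mathfrak t})(s).
\end{equation}
For $s\in\mathfrak t$ the vector $\nabla f_i(s)$ is fixed by $T$, so it lies in $\mathfrak t$ and equals
$\nabla(f_i|_{\mathfrak t})(s)$. So if $x=\mathrm{Ad}_gs\in\mathfrak g^{rs}$, equivariance of the gradient gives
$y=\mathrm{Ad}_g\tau$. The graph $(x,s,y)\mapsto(x,y,s,\tau)$ is a closed embedding of the irreducible smooth variety $Y$
into $\mathfrak g^r\times\mathfrak g\times\mathfrak t\times\mathfrak t$. The part of its image with $x\in\mathfrak g^{rs}$
is $\mathfrak X^{rs}$, and it is dense in the image. Since $\mathfrak X=\overline{\mathfrak X^{rs}}$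
(Proposition~\ref{prop:irreducible}), the image is
\[
U_1=\{(x,y,s,\tau)\in\mathfrak X:\ x\in\mathfrak g^r\}\cong Z^r\times\mathbb C^r .
\]
So $U_1$ is smooth. Over $Z^{rs}$ the vectors $\nabla(f_i|_{\mathfrak t})(s)$ form a basis of $\mathfrak t$, so we may use
$\tau$ instead of $c$ as coordinate, and $\mathfrak X^{rs}\cong G/T\times\mathfrak t^{reg}\times\mathfrak t$.

The definition of $\mathfrak X$ is symmetric under the swap $\varsigma(x,y,s,\tau)=(y,x,\tau,s)$. So
$U_2=\{y\in\mathfrak g^r\}$ is smooth as well, and $\{y\in\mathfrak g^{rs}\}\cong G/T\times\mathfrak t\times\mathfrak t^{reg}$.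
Put $U=U_1\cup U_2$.

\subsection{The complement}

\begin{proposition}\label{prop:codim}
The complement of $U$ in $\mathfrak X$ has codimension $\ge2$. The components of $U\setminus U_1$ that are divisors in $U$
are among the closures $D'_\alpha$ in $U$, $\alpha>0$, of the sets $\{\alpha(s)=0\}$ in
$\{y\in\mathfrak g^{rs}\}\cong G/T\times\mathfrak t\times\mathfrak t^{reg}$.
\end{proposition}

\begin{proof}
As $\mathfrak X\to\mathcal C$ is finite, we may compute dimensions in $\mathcal C$. Let $(x,y)\in\mathcal C$. The
semisimple and nilpotent parts of $x$ and $y$ all commute. Let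
$\mathfrak l=\mathfrak z_{\mathfrak g}(x_{\mathrm{ss}})\cap\mathfrak z_{\mathfrak g}(y_{\mathrm{ss}})$. It is a Levi
subalgebra, being the centralizer of a generic combination of $x_{\mathrm{ss}}$ and $y_{\mathrm{ss}}$, and up to
conjugation it is one of the finitely many Levi subalgebras containing $\mathfrak t$. Put
$\mathfrak l'=[\mathfrak l,\mathfrak l]$ and $k=\operatorname{rank}\mathfrak l'$. Then $x_{\mathrm{ss}},y_{\mathrm{ss}}$ lie
in the center $\mathfrak z(\mathfrak l)$, of dimension $r-k$, and $(x_{\mathrm{nil}},y_{\mathrm{nil}})$ is a commuting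
pair of nilpotent elements of $\mathfrak l'$. Such pairs form a variety of dimension $\le\dim\mathfrak l'$, because
for each of the finitely many nilpotent orbits $O\ni x_{\mathrm{nil}}$ of $\mathfrak l'$ one has
$\dim O+\dim(\mathfrak l')^{x_{\mathrm{nil}}}=\dim\mathfrak l'$. Moving by $G$ adds at most
$\dim\mathfrak g-\dim\mathfrak l$. So the pairs belonging to a given $\mathfrak l$, up to conjugation, form a set of
dimension at most
\begin{equation}\label{eq:stratum}
\dim\mathfrak g-\dim\mathfrak l+2(r-k)+\dim\mathfrak l'=\dim\mathfrak g+r-k=n-k .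
\end{equation}

\emph{Claim: the pairs with $x$ not regular and $k\ge1$ form a set of dimension $\le n-2$.} For $k\ge2$ this is
\eqref{eq:stratum}. Let $k=1$, so $\mathfrak l'\cong\mathfrak{sl}_2$. If
$\mathfrak z_{\mathfrak g}(x_{\mathrm{ss}})=\mathfrak l$ and $x_{\mathrm{nil}}\ne0$, then $x_{\mathrm{nil}}$ is regular in
$\mathfrak l'$ and $\dim\mathfrak g^x=\dim\mathfrak l^{x_{\mathrm{nil}}}=(r-1)+1=r$, so $x$ is regular. Hence, if $x$ is
not regular, one of the following holds.
\begin{itemize}
\item $\mathfrak z_{\mathfrak g}(x_{\mathrm{ss}})\supsetneq\mathfrak l$. Then $x_{\mathrm{ss}}$ lies on one of the finitely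
many hyperplanes $\beta=0$ of $\mathfrak z(\mathfrak l)$, where $\beta$ is a root not in $\mathfrak l$. This lowers the bound
\eqref{eq:stratum} by $1$, to $n-2$.
\item $x_{\mathrm{nil}}=0$. The pairs $(0,y_{\mathrm{nil}})$ form a variety of dimension $2$ instead of
$\dim\mathfrak l'=3$. Again the bound is $n-2$.
\end{itemize}

For $k=0$ the pair $(x,y)$ is conjugate to some $(s,\tau)\in\mathfrak t\times\mathfrak t$. If neither is regular, then
$\alpha(s)=0=\beta(\tau)$ for some roots $\alpha,\beta$; such pairs form a set of dimension at most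
$\dim\mathfrak g-r+2r-2=n-2$. With the claim, this proves the first assertion.

On $U\setminus U_1$ the element $x$ is not regular and $y$ is regular. By the claim the points with $k\ge1$ have
codimension $\ge2$. If $k=0$, then $y$ is semisimple, so $y\in\mathfrak g^{rs}$, and $s$ is not regular, so $\alpha(s)=0$
for some $\alpha>0$. So a component of $U\setminus U_1$ that is a divisor has a dense subset of points with $k=0$, and it is
contained in the union of the irreducible divisors $D'_\alpha$. Hence it is one of them.
\end{proof}

\section{Equality of the filtrations implies normality}\label{sec:equality}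

Write $\operatorname{gr}^{\mathrm{ord}}\mathcal M=S/J$ and $H=\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$. Let
$J_0\subset S$ be the ideal generated by the symbols \eqref{eq:symbols}. Then $J_0\subset J$ and $J_0\subset I(\mathfrak X)$.
Let $\eta$ be the generic point of $\mathfrak X$. We do not know whether $J_0$ is radical, but it is so
generically, and this suffices.

\begin{lemma}\label{lem:generic}
One has $J_\eta\supseteq(J_0)_\eta=I(\mathfrak X)_\eta$.
\end{lemma}

\begin{proof}
Let $s_0,\tau_0\in\mathfrak t^{reg}$ and $p=(s_0,\tau_0,s_0,\tau_0)\in\mathfrak X$. A tangent vector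
$(\dot x,\dot y,\dot s,\dot\tau)$ of $\operatorname{Spec}S/J_0$ at $p$ satisfies
\[
[\dot x,\tau_0]+[s_0,\dot y]=0,\qquad(\nabla f_i(s_0),\dot x-\dot s)=0,\qquad(\nabla f_i(\tau_0),\dot y-\dot\tau)=0
\qquad(1\le i\le r).
\]
As $s_0$ and $\tau_0$ are regular, the $\nabla f_i(s_0)$ form a basis of $\mathfrak t$, and so do the $\nabla f_i(\tau_0)$.
So $\dot s,\dot\tau$ are the $\mathfrak t$-components of $\dot x,\dot y$. The component of the first equation for a root
$\alpha$ reads $\alpha(s_0)\dot y_\alpha=\alpha(\tau_0)\dot x_\alpha$ and determines $\dot y_\alpha$ from $\dot x_\alpha$.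
Only $\dot x$ and the $\mathfrak t$-component of $\dot y$ remain free, so the tangent space has dimension at most
$\dim\mathfrak g+r=n$. Since $\operatorname{Spec}S/J_0$ contains $\mathfrak X$, its local ring at $p$ has dimension at
least $n$. So this local ring is regular of dimension $n$, in particular a domain, and its quotient
$\mathcal O_{\mathfrak X,p}$, also of dimension $n$, is equal to it. Hence $J_0=I(\mathfrak X)$ at $p$, and therefore at
$\eta$.
\end{proof}

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item $\sqrt J=I(\mathfrak X)$, $\operatorname{Supp}H=\mathfrak X$, $J_\eta=I(\mathfrak X)_\eta$, and $I(\mathfrak X)$ is the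
only associated prime of $H$.
\item $F^{\mathrm{Hodge}}_{-1}\mathcal M=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The characteristic variety of the nonzero holonomic module $\mathcal M$ has pure dimension $n$ and lies in the
irreducible $n$-dimensional variety $\mathfrak X$, so it equals $\mathfrak X$. It is the support of the associated graded
module for every good filtration. This gives the first two statements. In particular $(S/J)_\eta\ne0$, so $J_\eta$ is a
proper ideal of $S_\eta$; it contains the maximal ideal $I(\mathfrak X)_\eta$ by Lemma~\ref{lem:generic}, hence equals it.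
A CM module has no embedded primes, which gives the last statement.

(2) Let $\theta\in\mathbb C[\mathfrak g]^G$ be the discriminant, whose restriction to $\mathfrak t$ is
$\prod_{\alpha\in\Phi}\alpha$. Then $\mathfrak X^{rs}=\mathfrak X\cap\{\theta(x)\ne0\}$, and $\theta(x)$ has $y$-degree $0$. By
\eqref{eq:comparison} there is a graded isomorphism $(S/J)_\theta\cong H_\theta$, so $H_\theta$ vanishes in negative degrees.
Since $\theta\notin I(\mathfrak X)$, part (1) shows that $\theta$ is a nonzerodivisor on $H$; so $H\subset H_\theta$ vanishes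
in negative degrees. Good filtrations are bounded below, so $F^{\mathrm{Hodge}}_{-1}\mathcal M=0$.
\end{proof}

\begin{proof}[Proof of the first half of Theorem~\ref{thm:A}]
Suppose $F^{\mathrm{ord}}_k\mathcal M=F^{\mathrm{Hodge}}_k\mathcal M$ for all $k\ge0$. By Lemma~\ref{lem:H}(2) the filtrations
agree for $k<0$ too, so $S/J=H$ is CM and $I(\mathfrak X)$ is its only associated prime. Thus $J$ is
$I(\mathfrak X)$-primary and is determined by $J_\eta=I(\mathfrak X)_\eta$, so $J=I(\mathfrak X)$. Hence $A=S/J$ is CM. By
Section~\ref{sub:regular} and Proposition~\ref{prop:codim} it is regular in codimension $1$, and by Serre's criterion it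
is normal.
\end{proof}

Together with Propositions~\ref{prop:so5} and~\ref{prop:G2} this already shows that the filtrations differ for
$\mathfrak{so}_5$ and for $G_2$.

\section{Reduction to Levi subalgebras}\label{sec:levi}

Where $s$ is not killed by any root outside a Levi subalgebra $\mathfrak l$, a commuting pair is conjugate into
$\mathfrak l$. So $\mathfrak X_{\mathfrak g}$ looks there like $\mathfrak X_{\mathfrak l}$, and failure of normality passes from
$\mathfrak l$ to $\mathfrak g$. We also keep track of the $y$-degree.

Let $\mathfrak l\supset\mathfrak t$ be a Levi subalgebra, $L\subset G$ the connected subgroup with Lie algebra $\mathfrak l$,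
$\mathfrak z=\mathfrak z(\mathfrak l)$, $\mathfrak l'=[\mathfrak l,\mathfrak l]$, $\mathfrak t'=\mathfrak t\cap\mathfrak l'$, let
$\Phi_{\mathfrak l}$ be the root system of $\mathfrak l$, and let
\[
h=\prod_{\alpha\in\Phi\setminus\Phi_{\mathfrak l}}\alpha\in\mathbb C[\mathfrak t],
\]
regarded as a function of $s$, hence of $y$-degree $0$. The subscript $h$ denotes the locus $h(s)\ne0$, or localization.

\begin{lemma}\label{lem:slice}
The map $[g,(x,y,s,\tau)]\mapsto(\mathrm{Ad}_gx,\mathrm{Ad}_gy,s,\tau)$ is an isomorphism
$G\times_L(\mathfrak X_{\mathfrak l})_h\to(\mathfrak X_{\mathfrak g})_h$.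
\end{lemma}

\begin{proof}
Let $Q_G=(Z_{\mathfrak g})_h$ and $Q_L=(Z_{\mathfrak l})_h$, with $Z$ as in Section~\ref{sub:regular}. Invariants of $G$
restrict to invariants of $L$, so there is a map $G\times_LQ_L\to Q_G$, $[g,(x,s)]\mapsto(\mathrm{Ad}_gx,s)$. We show that it
is bijective.

\emph{Surjective.} Let $(x,s)\in Q_G$. Since $f(x_{\mathrm{ss}})=f(x)=f(s)$ for all invariants $f$, we may conjugate so that
$x_{\mathrm{ss}}=s$. As $h(s)\ne0$, all roots vanishing at $s$ lie in $\Phi_{\mathfrak l}$, so
$x\in\mathfrak z_{\mathfrak g}(s)\subset\mathfrak l$. An $L$-invariant takes the same value at $x$ and $x_{\mathrm{ss}}=s$, so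
$(x,s)\in Q_L$.

\emph{Injective.} Suppose $x=\mathrm{Ad}_kx'$ with $k\in G$ and $(x,s),(x',s)\in Q_L$. The semisimple parts of $x$ and $x'$ are
$L$-conjugate to $s$. Changing the representatives by elements of $L$, we may assume $x_{\mathrm{ss}}=x'_{\mathrm{ss}}=s$. Then
$k\in Z_G(s)$, which is connected with Lie algebra contained in $\mathfrak l$. So $k\in L$, and the two points of
$G\times_LQ_L$ are equal.

By Lemma~\ref{lem:Z}, applied to $\mathfrak g$ and $\mathfrak l$, both sides are irreducible varieties and $Q_G$ is normal; so
the bijection is an isomorphism by (e). Because $G$ acts on all of $\mathfrak g$, it induces an isomorphism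
\[
G\times_L(Q_L\times\mathfrak g\times\mathfrak t)\cong Q_G\times\mathfrak g\times\mathfrak t,\qquad
[g,(x,s,y,\tau)]\mapsto(\mathrm{Ad}_gx,s,\mathrm{Ad}_gy,\tau).
\]
The left side contains the closed subvariety $G\times_L(\mathfrak X_{\mathfrak l})_h$, irreducible by
Proposition~\ref{prop:irreducible} for $L$. In it the open locus where $s$ is regular in $\mathfrak g$ (equivalently,
$x\in\mathfrak g^{rs}$) is dense, and by \eqref{eq:Xrs} for $\mathfrak l$ and $\mathfrak g$ it maps onto
$\mathfrak X_{\mathfrak g}^{rs}$. By Proposition~\ref{prop:irreducible} for $\mathfrak g$, the image of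
$G\times_L(\mathfrak X_{\mathfrak l})_h$ is $(\mathfrak X_{\mathfrak g})_h$.
\end{proof}

\begin{lemma}\label{lem:levi}
If $\tilde A_{\mathfrak l'}\ne A_{\mathfrak l'}$ in some bidegree $(a,1)$, then $\tilde A_{\mathfrak g}\ne A_{\mathfrak g}$ in
$y$-degree $1$.
\end{lemma}

\begin{proof}
Let $K=\tilde A/A$. By Lemma~\ref{lem:slice}, $A_{\mathfrak g,h}=(\mathbb C[G]\otimes A_{\mathfrak l,h})^L$. Normalization
commutes with smooth morphisms, such as $G\times X\to G\times_LX$ and $G\times X\to X$ for $X=(\mathfrak X_{\mathfrak l})_h$; so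
$\tilde A_{\mathfrak g,h}=(\mathbb C[G]\otimes\tilde A_{\mathfrak l,h})^L$. Taking invariants of the reductive group $L$ is
exact, hence
\[
K_{\mathfrak g,h}=(\mathbb C[G]\otimes K_{\mathfrak l,h})^L,
\]
compatibly with $y$-degree. For every rational $L$-module $E$ the map
$(\mathbb C[G]\otimes E)^L\to(\mathbb C[L]\otimes E)^L\cong E$ is surjective, because $\mathbb C[G]\to\mathbb C[L]$ is. So if
$K_{\mathfrak g}$ vanished in $y$-degree $1$, then $K_{\mathfrak l,h}$ would vanish in $y$-degree $1$ too. We show that it
does not.

Since $\mathfrak l=\mathfrak z\oplus\mathfrak l'$, the invariants on $\mathfrak l\times\mathfrak l$ are those of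
$\mathfrak l'\times\mathfrak l'$ with coefficients in $\mathbb C[\mathfrak z\times\mathfrak z]$, and the linear ones force the
$\mathfrak z$-components of $(x,y)$ and $(s,\tau)$ to agree. So
$\mathfrak X_{\mathfrak l}=\mathfrak z\times\mathfrak z\times\mathfrak X_{\mathfrak l'}$ and
$K_{\mathfrak l}=\mathbb C[\mathfrak z\times\mathfrak z]\otimes K_{\mathfrak l'}$. Take $0\ne c\in(K_{\mathfrak l'})_{(a,1)}$.
Expand $h=h_0+h_1+\cdots$ by degree in the variable from $\mathfrak t'$. Here $h_0=h|_{\mathfrak z}\ne0$, since a root that
vanishes on $\mathfrak z$ lies in $\Phi_{\mathfrak l}$. For $m\ge0$ the component of $h^m(1\otimes c)$ in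
$\mathbb C[\mathfrak z\times\mathfrak z]\otimes(K_{\mathfrak l'})_{(a,1)}$ is $h_0^m\otimes c\ne0$. So $1\otimes c$ is not killed
by a power of $h$ and has nonzero image in $K_{\mathfrak l,h}$, in $y$-degree $1$.
\end{proof}

\begin{proof}[Proof of the second half of Theorem~\ref{thm:A}]
Suppose $\mathfrak g$ has a simple factor that is not simply laced. Two simple roots joined by a multiple bond generate a Levi
subalgebra with $\mathfrak l'$ of type $B_2$ or $G_2$. By Propositions~\ref{prop:so5} and~\ref{prop:G2} and
Lemma~\ref{lem:levi},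
\begin{equation}\label{eq:degree1}
\tilde A_{\mathfrak g}\ne A_{\mathfrak g}\quad\text{in $y$-degree }1 .
\end{equation}
So $\mathfrak X$ is not normal. By the first half of the theorem the filtrations differ.
\end{proof}

This answers the question: in general the two filtrations are not equal.

\section{The Hodge filtration and the normalization}\label{sec:hodge}

We now prove Theorems~\ref{thm:B} and~\ref{thm:C}. Embedding $H$ between $A$ and its field of fractions, we have to exclude
poles along divisors of $U$. On $U_1$ the module $\mathcal M$ is an explicit delta-function module, and there are no poles. The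
difficulty is with the divisors $D'_\alpha$, where $x$ is not regular: $\mathcal M$ is defined by differential operators in
$x$ and $s$, and the symmetry between $x$ and $y$ is not visible on it. Self-duality of the Hodge module will replace that
symmetry.

\subsection{$H$ as a module of fractions}\label{sub:fractions}
Let $u\in\mathcal M$ be the generator. By \eqref{eq:comparison} and Lemma~\ref{lem:H}, $H_\eta\cong(S/J)_\eta$ is the residue
field of $\eta$. If $f\in I(\mathfrak X)$, then the submodule $fH\subset H$ vanishes at $\eta$; as $I(\mathfrak X)$ is the only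
associated prime of $H$, $fH=0$. So $H$ is a torsion-free $A$-module of rank $1$. The composite
$S\to\operatorname{gr}^{\mathrm{ord}}\mathcal M\to H$ sends $1$ to the class $\bar u\in H_0$ of $u$, which is nonzero at $\eta$. It
induces a graded injection $A\hookrightarrow H$ whose image is that of $\operatorname{gr}^{\mathrm{ord}}\mathcal M$. We view
\[
A\subset H\subset\operatorname{Frac}A,\qquad\bar u=1 .
\]
With $\theta$ as in the proof of Lemma~\ref{lem:H}, $H_\theta=A_\theta$ by \eqref{eq:comparison}; so $H\subset A_\theta$, and
the grading of $H$ is the $y$-degree. At a closed point of the smooth $n$-dimensional variety $U$ the CM module $H$ has depth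
$n$, so it is free there by Auslander--Buchsbaum. Thus
\[
H|_U=\mathcal O_U(D),\qquad D\ge0,\quad\operatorname{Supp}D\subset U\setminus\mathfrak X^{rs}.
\]

\subsection{No poles on $U_1$}\label{sub:U1}
Let $\tilde{\mathfrak g}^r\subset\tilde{\mathfrak g}$ be the part with $x\in\mathfrak g^r$. The proper map
$\mu:\tilde{\mathfrak g}^r\to Z^r$ has finite fibers, as a regular element lies in finitely many Borel subalgebras, so it is
finite. Over $Z^{rs}$ it is bijective, hence an isomorphism: the Borel subalgebras containing $\mathrm{Ad}_gs$,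
$s\in\mathfrak t^{reg}$, are permuted simply transitively by $W$, and exactly one of them gives the value $s$. Since
$\tilde{\mathfrak g}^r$ is irreducible and $Z^r$ is smooth and irreducible, $\mu$ is an isomorphism onto $Z^r$ by (e). By (HK),
\[
\mathcal M|_{\mathfrak g^r\times\mathfrak t}\cong i_+\mathcal O_{Z^r},\qquad i:Z^r\hookrightarrow\mathfrak g^r\times\mathfrak t .
\]
Let $\zeta_i=f_i(x)-f_i(s)$ and $\delta_\zeta=[1/(\zeta_1\cdots\zeta_r)]\in\mathcal H^r_{Z^r}(\mathcal O)$. By (Sa1),
$F^{\mathrm{Hodge}}_k=F_{k-k_0}\mathcal D\cdot\mathcal O_{Z^r}\delta_\zeta$ over $\mathfrak g^r\times\mathfrak t$ for some $k_0$. Over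
$\mathfrak g^{rs}\times\mathfrak t$ the lowest nonzero degree of $\operatorname{gr}^{\mathrm{Hodge}}$ is $k_0$ and that of
$\operatorname{gr}^{\mathrm{ord}}$ is $0$; the two are isomorphic there, so $k_0=0$. As $u\in F_0^{\mathrm{ord}}\subset
F_0^{\mathrm{Hodge}}$,
\[
u=c\,\delta_\zeta\qquad\text{with }c\in\mathbb C[Z^r]=\mathbb C[Z].
\]
We show that $c$ is a nonzero constant. The vector fields $\operatorname{ad}\mathfrak g$ kill each $\zeta_i$, hence
$\delta_\zeta$, and they kill $u$; so they kill $c$, and
\[
c\in\mathbb C[Z]^G=\big(\mathbb C[\mathfrak g]\otimes_{\mathbb C[\mathfrak g]^G}\mathbb C[\mathfrak t]\big)^G=\mathbb C[\mathfrak t].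
\]
In orthonormal coordinates, the operators $\frac12(\sum x_i^2-\sum s_j^2)$ and
$\frac12(\sum\partial_{x_i}^2-\sum\partial_{s_j}^2)$ are multiples of defining relations and kill $u$. So does their
commutator, which up to sign is
\[
\mathrm{eu}+\tfrac12(\dim\mathfrak g+r)=\mathrm{eu}+N+r ,
\]
where $\mathrm{eu}=\sum x_i\partial_{x_i}+\sum s_j\partial_{s_j}$ is the Euler field. On the other hand
$\mathrm{eu}(\zeta_i)=d_i\zeta_i$ gives $\mathrm{eu}\,\delta_\zeta=-(\sum d_i)\delta_\zeta=-(N+r)\delta_\zeta$. Hence
$0=(\mathrm{eu}+N+r)(c\,\delta_\zeta)=\mathrm{eu}(c)\,\delta_\zeta$, so $\mathrm{eu}(c)=0$, and the polynomial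
$c\in\mathbb C[\mathfrak t]$ is constant. It is nonzero because $u$ generates $i_+\mathcal O_{Z^r}\ne0$.

Therefore $F_k^{\mathrm{Hodge}}=F_k\mathcal D\cdot u=F_k^{\mathrm{ord}}$ over $\mathfrak g^r\times\mathfrak t$, and $A\to H$ is an
isomorphism over $U_1$. By Proposition~\ref{prop:codim},
\begin{equation}\label{eq:D}
D=\sum_{\alpha>0}m_\alpha D'_\alpha,\qquad m_\alpha\ge0 .
\end{equation}

\subsection{The canonical bundle of $U$ is trivial}\label{sub:canonical}
On $\mathfrak X^{rs}\cong G/T\times\mathfrak t^{reg}\times\mathfrak t$ let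
\[
\omega_0=\mathrm{vol}\wedge ds\wedge d\tau,
\]
where $\mathrm{vol}$ is a $G$-invariant top form on $G/T$; it exists since the sum of all roots is $0$. We show that
$\omega_0$ extends to a nowhere vanishing form on $U$. Below, ``const'' denotes nonzero constants.

Let $\rho$ be the residue form on $Z^r$, characterized by $\rho\wedge d\zeta_1\wedge\dots\wedge d\zeta_r=dx\wedge ds$ along
$Z^r$. It is nowhere zero, and so is $\sigma_1=\rho\wedge dc_1\wedge\dots\wedge dc_r$ on $U_1\cong Z^r\times\mathbb C^r$. Near a
point of $Z^{rs}$ use \'etale coordinates $(gT,s')$ for $x=\mathrm{Ad}_gs'$, on a sheet chosen such that $Z$ is given by $s'=s$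
(the other solutions $s=ws'$, $w\ne1$, of $f_i(s')=f_i(s)$ stay away from the point). The Jacobian of
$(gT,s')\mapsto\mathrm{Ad}_gs'$ is $\prod_{\alpha\in\Phi}\alpha(s')$ up to a constant, so
\begin{align*}
dx\wedge ds&=\mathrm{const}\cdot\Delta(s')^2\,\mathrm{vol}\wedge ds'\wedge ds,\\
\mathrm{vol}\wedge ds\wedge d\zeta_1\wedge\dots\wedge d\zeta_r&=\pm\det(\partial f_i/\partial s'_j)\,\mathrm{vol}\wedge ds'\wedge ds ,
\end{align*}
and $\det(\partial f_i/\partial s'_j)=\mathrm{const}\cdot\Delta(s')$ by (a). Dividing, $\rho=\mathrm{const}\cdot\Delta(s)\,\mathrm{vol}\wedge ds$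
on $Z^{rs}$. By \eqref{eq:tau}, $d\tau_1\wedge\dots\wedge d\tau_r=\mathrm{const}\cdot\Delta(s)\,dc_1\wedge\dots\wedge dc_r$ modulo
$ds_1,\dots,ds_r$. So
\[
\omega_0=\mathrm{const}\cdot\Delta(s)\,\mathrm{vol}\wedge ds\wedge dc=\mathrm{const}\cdot\sigma_1\quad\text{on }\mathfrak X^{rs},
\]
and $\omega_0$ extends to a nowhere vanishing form on $U_1$. The swap $\varsigma$ exchanges $U_1$ and $U_2$, and on the dense open set
$\{x,y\in\mathfrak g^{rs}\}\cong G/T\times\mathfrak t^{reg}\times\mathfrak t^{reg}$ it acts by $(gT,s,\tau)\mapsto(gT,\tau,s)$, so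
$\varsigma^*\omega_0=\pm\omega_0$ there. Hence $\omega_0$ also extends to a nowhere vanishing form on $U_2$, and
$\omega_U=\mathcal O_U\omega_0$.

\subsection{No poles on $U$}
By self-duality and (Sa2), $H\cong\iota^*\operatorname{Ext}^n_S(H,S)$ as $S$-modules, where $\iota(x,y,s,\tau)=(x,-y,s,-\tau)$. Since
$\mathfrak X$ has codimension $n$, $\operatorname{Ext}^j_S(A,S)=0$ for $j<n$; as
$R\operatorname{Hom}_S(H,S)=R\operatorname{Hom}_A(H,R\operatorname{Hom}_S(A,S))$, it follows that
\[
\operatorname{Ext}^n_S(H,S)=\operatorname{Hom}_A(H,\omega_A),\qquad\omega_A=\operatorname{Ext}^n_S(A,S),\qquad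
\omega_A|_U\cong\omega_U\cong\mathcal O_U ,
\]
the last isomorphism by Section~\ref{sub:canonical}. Restricting to $U$ gives
$\mathcal O_U(D)\cong\iota^*\mathcal O_U(-D)=\mathcal O_U(-D)$, because each $D'_\alpha$ is $\iota$-stable. So there is
$\psi\in(\operatorname{Frac}A)^\times$ with
\[
\operatorname{div}_U\psi=2D\ge0 .
\]
We show that $\psi$ is constant. As $U$ is smooth, $\tilde{\mathfrak X}\to\mathfrak X$ is an isomorphism over $U$, and by
Proposition~\ref{prop:codim} the complement of $U$ in the normal variety $\tilde{\mathfrak X}$ has codimension $\ge2$. So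
\begin{equation}\label{eq:GammaU}
\Gamma(U,\mathcal O_U)=\tilde A ,
\end{equation}
and $\psi\in\tilde A$.

\emph{$\psi$ is $G$-invariant.} The divisors $D'_\alpha$ are $G$-stable, since $G$ acts on
$G/T\times\mathfrak t\times\mathfrak t^{reg}$ through the first factor. So $g\psi/\psi$ is a unit of $\tilde A$ for every $g\in G$. For
the total grading, $\tilde A$ is a nonnegatively graded domain, and its part of degree $0$ is a domain that is finite over
$A_0=\mathbb C$, hence equal to $\mathbb C$. So the units of $\tilde A$ are constants, and $g\psi=\chi(g)\psi$ for a character $\chi$ of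
$G$. It is trivial on $[G,G]$, and it is trivial on the center of $G$, which acts trivially on $\mathfrak X$. So $\chi=1$.

\emph{$\psi$ is constant.} By \eqref{eq:D}, $\psi$ has no zeros or poles on $U_1$. On $\mathfrak X^{rs}\subset U_1$ it is therefore an
invertible $G$-invariant function, so an invertible function on $\mathfrak t^{reg}\times\mathfrak t$:
\[
\psi=\mathrm{const}\cdot\prod_{\alpha>0}\alpha(s)^{k_\alpha},\qquad k_\alpha\in\mathbb Z .
\]
Given a positive root $\alpha$, choose $s\in\mathfrak t$ at which $\alpha$ is the only vanishing positive root. There is a point of $U_1$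
over $s$: the map $Z^r\to\mathfrak t$ is onto, since one may take $x=s+e$ with $e$ a regular nilpotent element of
$\mathfrak z_{\mathfrak g}(s)$. Near this point $\psi$ is $\alpha(s)^{k_\alpha}$ times an invertible function. As $\psi$ itself is
invertible there, $k_\alpha=0$. So $\psi$ is constant, and $D=0$.

\subsection{End of the proofs}
\begin{proof}[Proof of Theorem~\ref{thm:B}]
The module $H$ is CM with support $\mathfrak X$, and $\mathfrak X\setminus U$ has codimension $\ge2$; so $H=\Gamma(U,H|_U)$. With $D=0$
and \eqref{eq:GammaU} this gives $H=\Gamma(U,\mathcal O_U)=\tilde A$ inside $\operatorname{Frac}A$. By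
Section~\ref{sub:fractions} this is compatible with the gradings, and the image of $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is $A$.
So for each $k$
\[
F_k^{\mathrm{ord}}\mathcal M+F_{k-1}^{\mathrm{Hodge}}\mathcal M=F_k^{\mathrm{Hodge}}\mathcal M\iff A=\tilde A\text{ in $y$-degree }k .
\]
Recall that $F_{-1}^{\mathrm{Hodge}}\mathcal M=0$ (Lemma~\ref{lem:H}). If $A$ and $\tilde A$ agree in $y$-degrees $\le b$, then
$F_k^{\mathrm{ord}}\mathcal M=F_k^{\mathrm{Hodge}}\mathcal M$ for $k\le b$ by induction on $k$. The converse is clear, and the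
statement on all $k$ follows.

In $y$-degree $0$ we have $\tilde A_0\subset\Gamma(U_1,\mathcal O)_0=(\mathbb C[Z]\otimes\mathbb C[c_1,\dots,c_r])_0=\mathbb C[Z]$, because
$y=\sum c_i\nabla f_i(x)$ shows that each $c_i$ has $y$-degree $1$. The ring $\mathbb C[Z]$ is generated by the coordinates of $x$
and $s$, which lie in $A$. So $\tilde A_0=A_0$ and $F_0^{\mathrm{ord}}\mathcal M=F_0^{\mathrm{Hodge}}\mathcal M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Combine Theorem~\ref{thm:B} with \eqref{eq:degree1}.
\end{proof}

Since $F_0^{\mathrm{Hodge}}\mathcal M=F_0^{\mathrm{ord}}\mathcal M$, Theorem~\ref{thm:B} identifies the quotient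
$F_1^{\mathrm{Hodge}}\mathcal M/F_1^{\mathrm{ord}}\mathcal M$ with $\tilde A/A$ in $y$-degree $1$. For $\mathfrak{so}_5$ and $G_2$ it
contains the classes of the functions $\varphi_v$ of Section~\ref{sec:examples}.

\section{Types $A_1$ and $A_2$}\label{sec:typeA}

By Theorem~\ref{thm:B} we have to prove $A=\tilde A$ for the algebras of Theorem~\ref{thm:D}. For a product of Lie algebras the
invariants form a tensor product, so $\mathfrak X$ is the product of the corresponding varieties; for a torus
$\mathfrak X\cong\mathfrak t\times\mathfrak t$. Products of normal varieties are normal. So it suffices to treat $\mathfrak{sl}_2$, which is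
Proposition~\ref{prop:sl2}, and $\mathfrak{sl}_3$. As $\mathfrak X_{\mathfrak{gl}_m}=\mathbb C^2\times\mathfrak X_{\mathfrak{sl}_m}$, we
may work with $G=GL_m$, with $T$ the diagonal matrices. Most of the argument works for all $m\ge2$.

For a rational $G$-module $V$ put $A(V)=(A\otimes V)^G\subset\tilde A(V)=(\tilde A\otimes V)^G$. By complete reducibility, $A=\tilde A$
if and only if $A(V)=\tilde A(V)$ for all irreducible $V$; if scalars act nontrivially on $V$, both are $0$.

\begin{proposition}\label{prop:gl}
Let $m\ge2$, and let $V_\lambda$ be the irreducible $GL_m$-module of highest weight $\lambda=(\lambda_1\ge\dots\ge\lambda_m)$ with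
$\sum\lambda_i=0$. If $\lambda_{m-1}\ge0$ or $\lambda_2\le0$, then $A(V_\lambda)=\tilde A(V_\lambda)$.
\end{proposition}

For $m=3$ always $\lambda_2\ge0$ or $\lambda_2\le0$, so $A_{\mathfrak{gl}_3}=\tilde A_{\mathfrak{gl}_3}$, and Theorem~\ref{thm:D}
follows. For $m\ge4$ nothing is claimed about the remaining $\lambda$.

The link with Haiman's work is that a commuting pair of matrices \emph{together with a cyclic vector} is a point of the Hilbert scheme
of $\mathbb C^2$ with a frame. The auxiliary vector enters through the modules
\[
V_l=(\mathbb C^m)^{\otimes l}\otimes S^l(\mathbb C^m)^*,\qquad l\ge0 .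
\]
Let $H_m$ be the Hilbert scheme of $m$ points of $\mathbb C^2$ and $B$ its tautological bundle, with fiber $\mathbb C[x,y]/I$ at $I$. Let
$X_m\subset H_m\times\mathbb C^{2m}$ be the isospectral Hilbert scheme, the reduced fiber product of $H_m$ and
$\mathbb C^{2m}=(\mathbb C^2)^m$ over $S^m\mathbb C^2$, and let $P$ be the pushforward of $\mathcal O_{X_m}$ to $H_m$. Let $R(m,l)$ be the
coordinate ring of the polygraph
\[
\bigcup_{i\in[m]^l}\{q_j=p_{i_j}\text{ for all }j\}\subset(\mathbb C^2)^m\times(\mathbb C^2)^l ,
\]
where $p_1,\dots,p_m$ and $q_1,\dots,q_l$ are the coordinates and $[m]=\{1,\dots,m\}$. We use two theorems of Haiman: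
\begin{itemize}
\item[(H1)] $X_m$ is normal \cite{Ha01}.
\item[(H2)] The natural map $R(m,l)\to H^0(H_m,P\otimes B^{\otimes l})$ is an isomorphism \cite{Ha02}.
\end{itemize}

\begin{lemma}\label{lem:Vl}
For all $m\ge2$ and $l\ge0$, $A(V_l)=\tilde A(V_l)$.
\end{lemma}

\begin{proof}
\emph{Reduction to diagonal matrices.} An element of $\tilde A(V_l)$ is a $G$-equivariant map
$\Psi(\xi;v)\in(\mathbb C^m)^{\otimes l}$, where $\xi\in\tilde{\mathfrak X}$, which is a homogeneous polynomial of degree $l$ in
$v\in\mathbb C^m$. At the $T$-fixed points $\xi=(s,\tau,s,\tau)$ with $s\in\mathfrak t^{reg}$, equivariance under $T$ gives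
\[
\Psi=\sum_{i\in[m]^l}f_i(s,\tau)\,v_{i_1}\cdots v_{i_l}\,e_{i_1}\otimes\dots\otimes e_{i_l},\qquad
f_i\in\mathbb C[\mathfrak t^{reg}\times\mathfrak t].
\]
By \eqref{eq:Xrs}, equivariance, and density of $\mathfrak X^{rs}$, the functions $f_i$ determine $\Psi$. Put
$p_i=(s_i,\tau_i)\in\mathbb C^2$. For $F\in\mathbb C[\mathfrak t\times\mathfrak t]\otimes\mathbb C[(\mathbb C^2)^l]$ let
\[
\Psi_F=F\big(s,\tau;(x,y)^{(1)},\dots,(x,y)^{(l)}\big)\,v^{\otimes l},
\]
where the commuting matrices $(x,y)^{(j)}$ act in the $j$-th tensor factor. Then $\Psi_F\in A(V_l)$, and for $\Psi_F$ the functions are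
$f_i=F(s,\tau;p_{i_1},\dots,p_{i_l})$. So we have to find $F$ with these values for the given $\Psi$.

\emph{Passage to the Hilbert scheme.} By the functor of points, the frame bundle of $B$ is the scheme of triples $(x,y,v)$ with
$[x,y]=0$ and $v$ a cyclic vector: the triple gives $I=\{g\in\mathbb C[x,y]:g(x,y)v=0\}$ and the isomorphism $\mathbb C[x,y]/I\cong\mathbb C^m$,
$g\mapsto g(x,y)v$. It is a principal $G$-bundle over $H_m$. Its pullback to $X_m$ is a principal $G$-bundle over a normal variety by
(H1), hence normal, and it is a closed reduced subscheme of the scheme of all $(x,y,v,s,\tau)$ with $[x,y]=0$ and $v$ cyclic. Its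
points are those for which the multiset $\{p_1,\dots,p_m\}$ is the Hilbert--Chow image of $I$, which is the multiset of joint
eigenvalues of $(x,y)$. Now triangularize $(x,y)$, with diagonal parts $(s',\tau')$. Then $(s',\tau')$ is a limit of
conjugates of $(x,y)$, so $P(x,y)=P(s',\tau')$ for all $P\in\mathbb C[\mathfrak g\times\mathfrak g]^G$. By Lemma~\ref{lem:separate} the
points of our bundle are exactly the $(x,y,v,s,\tau)$ with $(x,y,s,\tau)\in\mathfrak X$ and $v$ cyclic.

So the open set $\{v\text{ cyclic}\}\subset\mathfrak X\times\mathbb C^m$ is this bundle. It is normal, and therefore coincides with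
its preimage in $\tilde{\mathfrak X}\times\mathbb C^m$. Hence $\Psi$ restricts to a $G$-equivariant $(\mathbb C^m)^{\otimes l}$-valued
function on the bundle, that is, to a section of the pullback of $B^{\otimes l}$ to $X_m$, or of $P\otimes B^{\otimes l}$ on $H_m$.

\emph{Conclusion.} Over points with distinct $p_i$ the fiber of $B$ is the space of functions on $\{p_1,\dots,p_m\}$. For diagonal
$x,y$ we have $g(x,y)v=\sum g(p_i)v_ie_i$, so the indicator function of $p_i$ corresponds to $v_ie_i$. Thus our section is the function
$i\mapsto f_i$ on $\{p_1,\dots,p_m\}^l$. By (H2) it comes from $R(m,l)$: there is $F$ with $f_i=F(s,\tau;p_{i_1},\dots,p_{i_l})$ for all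
$i$. Hence $\Psi=\Psi_F\in A(V_l)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gl}]
Suppose $\lambda_{m-1}\ge0$. Put $l=-\lambda_m\ge0$ and $\mu=(\lambda_1,\dots,\lambda_{m-1},0)$, a partition of $l$. We have
$\lambda_i\le\mu_i$ for $i\le m$ and $\mu_{i+1}\le\lambda_i$ for $i\le m-1$ (for $i=m-1$ the latter is $0\le\lambda_{m-1}$), so
$\mu/\lambda$ is a horizontal strip of size $l$. By Pieri's rule $V_\mu\subset V_\lambda\otimes S^l\mathbb C^m$, and
$V_\mu\subset(\mathbb C^m)^{\otimes l}$. So
\[
\operatorname{Hom}_G(V_\lambda,V_l)=\operatorname{Hom}_G\big(V_\lambda\otimes S^l\mathbb C^m,(\mathbb C^m)^{\otimes l}\big)\ne0 ,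
\]
$V_\lambda$ is a direct summand of $V_l$, and $A(V_\lambda)=\tilde A(V_\lambda)$ by Lemma~\ref{lem:Vl}.

The automorphism $(x,y,s,\tau)\mapsto(x^{\mathsf T},y^{\mathsf T},s,\tau)$ preserves $\mathfrak X^{rs}$, hence $\mathfrak X$, and intertwines
the actions of $g$ and $(g^{\mathsf T})^{-1}$. So $A(V)=\tilde A(V)$ if and only if $A(V^*)=\tilde A(V^*)$. The dual of $V_\lambda$ has
highest weight $(-\lambda_m,\dots,-\lambda_1)$, so the case $\lambda_2\le0$ follows.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gi10} V.~Ginzburg, \emph{Isospectral commuting variety and the Harish-Chandra D-module}, arXiv:1002.3311 (2010).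

\bibitem{Gi12} V.~Ginzburg, Duke Math. J. \textbf{161} (2012).

\bibitem{Ha01} M.~Haiman, J. Amer. Math. Soc. \textbf{14} (2001).

\bibitem{Ha02} M.~Haiman, Invent. Math. \textbf{149} (2002).

\bibitem{HK84} R.~Hotta and M.~Kashiwara, Invent. Math. \textbf{75} (1984).

\bibitem{Ri79} R.~Richardson, Compositio Math. \textbf{38} (1979).

\end{thebibliography}

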